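\title{Halving sparse Weierstrass semigroups of even multiplicity}

\begin{abstract}
Let $H$ be a sparse numerical semigroup of genus $g$ with even multiplicity and Frobenius number $2g-2r-1$, where $r\ge1$ and $g\ge 4r+1$, and let $H'=\{n/2 : n\in H,\ n \text{ even}\}$. We prove that if $H$ is the Weierstrass semigroup of a point on a complex curve, then so is $H'$. We also prove the converse, so that $H\mapsto H'$ is a bijection from the Weierstrass semigroups of this kind onto the Weierstrass semigroups of genus $r$. The main tool is the linear Kneser theorem, applied to spaces of functions with poles at the given point. It produces subfields of the function field on which all pole orders are even.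
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{0,1,2,\dots\}$. A \emph{numerical semigroup} is a subset $H\subseteq\mathbb N$ that contains $0$, is closed under addition, and has finite complement. The elements of $\mathbb N\setminus H$ are the \emph{gaps}, their number is the \emph{genus}, the largest gap is the \emph{Frobenius number}, and the least nonzero element of $H$ is the \emph{multiplicity}.

Throughout, a curve is a smooth projective irreducible curve over $\mathbb C$. For a point $P$ on a curve $C$, the pole orders at $P$ of the rational functions that are regular on $C\setminus\{P\}$ form a numerical semigroup, whose genus is the genus of $C$. Its gaps are the integers $k\ge1$ for which some holomorphic differential vanishes to order exactly $k-1$ at $P$. We call it the semigroup of $P$, and we say that $(C,P)$ \emph{realizes} it. A numerical semigroup is \emph{Weierstrass} if some pair $(C,P)$ realizes it.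

A numerical semigroup of genus $g>1$ is \emph{sparse} if any two consecutive gaps differ by at most $2$; equivalently, no two consecutive integers below the Frobenius number both lie in $H$. We consider sparse semigroups with odd Frobenius number, written as $2g-2r-1$. Among the $2g-2r$ integers from $0$ to the Frobenius number there are $g$ gaps and $g-2r$ elements of $H$, so $2r$ is the excess of gaps over elements. When $r$ is small compared with $g$, almost half of these integers lie in $H$ and no two of them are adjacent. If in addition the multiplicity is even, they are all even, as the following description shows.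

\begin{theorem}[\cite{CMV}]\label{thm:structure}
Let $H$ be a sparse semigroup of genus $g$ with Frobenius number $2g-2r-1$, with $g\ge4r+1$ and even multiplicity. Then $H'=\{n/2: n\in H,\ n\text{ even}\}$ is a numerical semigroup of genus $r$, and
\[
H=2H'\cup\{n\in\mathbb N: n\ge 2g-2r\}.
\]
\end{theorem}

The question we answer comes from \cite{CMV}: \emph{if $r\ge1$ and the semigroup $H$ of Theorem~\ref{thm:structure} is Weierstrass, must $H'$ be Weierstrass?} The answer is yes.

\begin{theorem}\label{thm:main}
Let $r\ge1$, and let $H$ be a sparse Weierstrass semigroup of genus $g\ge4r+1$ with Frobenius number $2g-2r-1$ and even multiplicity. Then $H'$ is Weierstrass.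
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $N$ be a Weierstrass semigroup of genus $r\ge1$ and let $g\ge2r$. Then $2N\cup\{n\text{ odd}: n\ge2g-2r+1\}$ is a Weierstrass semigroup of genus $g$. For $g\ge4r+1$ it equals $2N\cup\{n\ge2g-2r\}$, is sparse, and has Frobenius number $2g-2r-1$ and even multiplicity.
\end{theorem}

\begin{corollary}\label{cor:bijection}
Let $r\ge1$ and $g\ge4r+1$. Then $H\mapsto H'$ is a bijection from the set of sparse Weierstrass semigroups of genus $g$, Frobenius number $2g-2r-1$ and even multiplicity onto the set of Weierstrass semigroups of genus $r$.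
\end{corollary}

\subsection*{Why one expects the answer yes}
Suppose that $(C,P)$ realizes $H$ and that $C\to B$ is a double cover ramified at $P$, with image $Q$. Then the even elements of $H$ are exactly twice the elements of the semigroup of $Q$ (Lemma~\ref{lem:trace} below), so $(B,Q)$ realizes $H'$. For $r=0$ the formula of Theorem~\ref{thm:structure} gives the semigroup generated by $2$ and $2g+1$, and a function with a double pole at $P$ is such a cover, with $B=\mathbb P^1$. It is natural to look for the double cover in general.

The difficulty is that the parity of pole orders is only numerical information, and that it stops at $2g-2r$. Take $r=1$. Then $H'=\{0,2,3,\dots\}$, and there are functions $x,y$ with poles of orders $4,6$ at $P$ and no other poles. For a suitable constant $c$, the function $y^2-cx^3$ has pole order at most $11$. If $g\ge7$, the elements of $H$ up to $11$ are $0,4,6,8,10$, the pole orders of $1,x,y,x^2,xy$. Subtracting multiples of these five functions one after another, we reach zero, so $y$ satisfies a quadratic equation over $\mathbb C(x)$. Since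 $[\mathbb C(C):\mathbb C(x)]=4$ and $y\notin\mathbb C(x)$, the field $\mathbb C(x,y)$ has index $2$ in $\mathbb C(C)$, and the double cover has been found. But $g=5$ and $g=6$ are allowed as well, and then $11\in H$ and the argument breaks down. The bound $g\ge4r+1$ leaves too little room to multiply all the functions that one would like to multiply.

\subsection*{Outline of the proof}
We do not show that the double cover always exists. We assume that it does not, and that $H'$ is not one of the semigroups that are Weierstrass for general reasons (multiplicity $a\le5$ or $a\ge r$). In place of explicit equations we use the linear Kneser theorem: if a product of two spaces of functions has small dimension, then it is a vector space over a larger field. This leads to a subfield $S\subset\mathbb C(C)$ of index $2d$, where $d\ge 2$ divides $a$, and to a family of inequalities for the residues of the elements of $H'$ (Sections~\ref{sec:even} and~\ref{sec:kneser}). For $d\ge3$ the inequalities leave a single semigroup $H'$, of genus $7$, which is Weierstrass (Section~\ref{sec:d3}). For $d=2$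 the curve $C$ is a $4$-sheeted cover of a curve $B$, and we realize $H'$ on a new double cover of $B$ (Section~\ref{sec:d2}). The construction of double covers with a prescribed semigroup, which also gives Theorem~\ref{thm:converse}, is in Section~\ref{sec:double}.

\section{Background}\label{sec:background}

\subsection{Numerical semigroups}
Let $T$ be a numerical semigroup of genus $g(T)\ge1$ and Frobenius number $\ell(T)$. For $0\le n\le \ell(T)$, the numbers $n$ and $\ell(T)-n$ are not both in $T$; hence $\ell(T)\le 2g(T)-1$. All positive integers below the multiplicity are gaps, so the multiplicity is at most $g(T)+1$.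

For $0\ne m\in T$ the \emph{Ap\'ery set} is $\operatorname{Ap}(T,m)=\{w\in T: w-m\notin T\}$. It consists of the least element of $T$ in each residue class modulo $m$, and every element of $T$ is uniquely $w+jm$ with $w\in\operatorname{Ap}(T,m)$ and $j\ge0$. The class of $w$ contains $\lfloor w/m\rfloor$ gaps, the largest being $w-m$ if there are any. Therefore
\begin{equation}\label{eq:apery}
\sum_{w\in\operatorname{Ap}(T,m)}w=m\,g(T)+\frac{m(m-1)}2,\qquad \max\operatorname{Ap}(T,m)=\ell(T)+m .
\end{equation}
If $m$ is the multiplicity, the nonzero Ap\'ery elements exceed $m$, and every element of $T$ strictly between $m$ and $2m$ is an Ap\'ery element and a minimal generator.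

We use two existence theorems. The \emph{effective weight} of $T$ is the number of pairs $(n,\ell)$ with $n$ a minimal generator, $\ell$ a gap, and $n<\ell$.

\begin{theorem}\label{thm:W1}
Numerical semigroups of multiplicity $2$, $3$, $4$ or $5$ are Weierstrass.
\end{theorem}

Multiplicity $2$ is classical; multiplicities $3$, $4$, $5$ are treated in \cite{Mac}, \cite{Kom4}, \cite{Kom5}, respectively.

\begin{theorem}[\cite{Pfl}]\label{thm:W2}
A numerical semigroup $T$ of effective weight at most $g(T)-1$ is Weierstrass.
\end{theorem}

\subsection{The linear Kneser theorem}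
For a field extension $L/F$ and $F$-subspaces $A,B\subset L$, let $AB$ be the $F$-span of the products of an element of $A$ and an element of $B$, and let $\operatorname{St}(AB)=\{z\in L: zAB\subset AB\}$.

\begin{theorem}[\cite{HLX}]\label{thm:kneser}
Let $L/F$ be a field extension in characteristic $0$ and let $A,B\subset L$ be nonzero finite-dimensional $F$-subspaces. Then $\operatorname{St}(AB)$ is a field containing $F$, and
\[
\dim_F AB\ge\dim_F A+\dim_F B-\dim_F\operatorname{St}(AB).
\]
\end{theorem}

The last term cannot be replaced by $1$: if $A=B$ is a finite extension field of $F$, then $AB=\operatorname{St}(AB)=A$ and equality holds. We read the theorem backwards: if $\dim AB<\dim A+\dim B-1$, then there is a field strictly larger than $F$ that acts on $AB$.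

\subsection{Curves}
Let $B$ be a curve of genus $\gamma$ with canonical class $K_B$. We use the following textbook facts.
\begin{itemize}
\item \emph{Riemann--Roch.} For a vector bundle $\mathcal F$ of rank $n$, $h^0(\mathcal F)-h^1(\mathcal F)=\deg\mathcal F+n(1-\gamma)$, and $h^1(\mathcal F(jQ))=0$ for $j\gg0$. A locally free subsheaf of the same rank has degree at most $\deg\mathcal F$, because the quotient is a torsion sheaf. A divisor class of degree at least $2\gamma$ is base point free.
\item \emph{Bertini.} A general member of a base point free linear system on $B$ is reduced.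
\item \emph{Clifford.} If $h^0(D)\ge1$ and $h^1(D)\ge1$, then $h^0(D)-1\le\frac12\deg D$. Equality is possible only if $D\sim0$, or $D\sim K_B$, or $B$ is hyperelliptic.
\item Every curve of genus $2$ is hyperelliptic. On a hyperelliptic curve of genus $\gamma$, a ramification point of the hyperelliptic map has $2$ in its semigroup, and every other point has semigroup $\{0\}\cup[\gamma+1,\infty)$.
\end{itemize}
Here and below, intervals denote sets of integers. The next lemma is the link between coverings and semigroups.

\begin{lemma}\label{lem:trace}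
Let $\pi:C\to B$ be a covering of degree $n$ that is totally ramified at $P$, let $Q=\pi(P)$, and let $S\subset K$ be the function fields, with completions $\widehat S\subset\widehat K$ at $Q$ and $P$.
\begin{enumerate}
\item[(i)] $K\otimes_S\widehat S=\widehat K$, and there is $\tau\in\widehat K$ with $\widehat K=\mathbb C((\tau))$, $\widehat S=\mathbb C((\tau^n))$ and $\operatorname{Tr}_{K/S}\bigl(\sum c_i\tau^i\bigr)=n\sum_{n\mid i}c_i\tau^i$.
\item[(ii)] If $f\in K$ is regular off $P$, then $\operatorname{Tr}_{K/S}f$ is regular off $Q$. If the pole order of $f$ at $P$ is divisible by $n$, then $\operatorname{Tr}_{K/S}f$ has the same pole order at $P$. If it is not, then $f-\frac1n\operatorname{Tr}_{K/S}f$ is regular off $P$, has trace $0$, and has the same pole order as $f$.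
\item[(iii)] If $H$ and $N$ are the semigroups of $P$ and $Q$, then $H\cap n\mathbb Z=nN$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The algebra $K\otimes_S\widehat S$ is the product of the completions of $K$ at the points over $Q$, and $P$ is the only such point. A local parameter at $Q$ has order $n$ at $P$, so it has an $n$-th root $\tau\in\widehat K$, of order $1$. The extension $\mathbb C((\tau))/\mathbb C((\tau^n))$ is Galois, with automorphisms $\tau\mapsto\zeta\tau$ for $\zeta^n=1$, and the trace of $K/S$ is the restriction of its trace.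

(ii) If $b\ne Q$, then $f$ is integral over the local ring of $b$, so its trace lies in that ring. The other statements follow from (i): the operator $\frac1n\operatorname{Tr}$ keeps exactly the terms $c_i\tau^i$ with $n\mid i$.

(iii) A function on $B$ that is regular off $Q$ with pole order $j$ has pole order $nj$ at $P$ and no other pole on $C$, so $nN\subset H$. Conversely, if $nj\in H$, the trace of a corresponding function shows that $j\in N$, by (ii).
\end{proof}

\section{Double covers with a prescribed semigroup}\label{sec:double}

On a double cover $C'\to B$ ramified over $Q$, the even pole orders come from $B$ and the odd ones come from the sections of a line bundle on $B$. The first lemma turns this into a construction.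

\begin{lemma}\label{lem:cover}
Let $(B,Q)$ realize $N$. Let $\mathcal D$ be a line bundle on $B$ and $E\subset\mathbb N$ a subset with $h^0(\mathcal D(nQ))=\#(E\cap[0,n])$ for all $n\in\mathbb Z$. Let $\mu>0$ be odd, and let $Z\ge0$ be a reduced divisor with $Q\notin Z$ and $\mathcal D^{2}\cong\mathcal O(\mu Q-Z)$. Then $2N\cup(\mu+2E)$ is a Weierstrass semigroup.
\end{lemma}

\begin{proof}
Put $n_0=\frac{\mu+1}2$ and $\mathcal L=\mathcal O(n_0Q)\otimes\mathcal D^{-1}$, so that $\mathcal L^2\cong\mathcal O(Q+Z)$. Let $\zeta$ be a section of $\mathcal L^2$ with divisor $Q+Z$, and let $p:C'\to B$ be the double cover given by $y^2=\zeta$ in the total space of $\mathcal L$. It is smooth because the zeros of $\zeta$ are simple, and irreducible because $\zeta$ has a simple zero at $Q$. We have $p_*\mathcal O_{C'}=\mathcal O\oplus\mathcal L^{-1}y$. Let $P'$ be the point over $Q$; the section $y$ of $p^*\mathcal L$ vanishes to order $1$ at $P'$.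

The functions regular off $P'$ are the sums $\phi+\chi y$, where the function $\phi$ on $B$ and the rational section $\chi$ of $\mathcal L^{-1}$ are regular off $Q$. The functions $\phi$ have the pole orders $2N$ at $P'$. If $\chi$ has pole order exactly $n$ at $Q$, then $\chi y$ has pole order $2n-1$. Since $\mathcal L^{-1}(nQ)=\mathcal D((n-n_0)Q)$, such a $\chi$ exists if and only if $q=n-n_0$ lies in $E$, and then $2n-1=\mu+2q$. The pole orders of $\phi$ and $\chi y$ have different parity, so the pole order of their sum is the larger of the two.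
\end{proof}

For Theorem~\ref{thm:converse} we want $E=\mathbb N$, that is, a bundle $\mathcal D$ of degree $\gamma$ with $h^0(\mathcal D(-Q))=0$. The square of $\mathcal D$ is prescribed, so we are free only to twist by a $2$-torsion class. This freedom suffices. For $\gamma=1$ the following lemma says that of four distinct classes of degree $0$ at most one is trivial.

\begin{lemma}\label{lem:theta}
Let $B$ have genus $\gamma\ge1$ and Jacobian $J$, and let $x\in\operatorname{Pic}^{\gamma-1}(B)$. Then $h^0(x+\xi)=0$ for some $\xi\in J[2]$.
\end{lemma}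

\begin{proof}
Let $W\subset\operatorname{Pic}^{\gamma-1}(B)$ be the locus of effective classes, choose $\vartheta$ with $2\vartheta=K_B$, and put $\Theta=W-\vartheta\subset J$. By Riemann--Roch, $W$ is stable under $x\mapsto K_B-x$, so $\Theta=-\Theta$. The divisor $\Theta$ is a principal polarization: $h^0(\mathcal O(\Theta))=1$, and $\xi\mapsto\mathcal O(\Theta-\xi)\otimes\mathcal O(\Theta)^{-1}$ is an isomorphism $J\to\operatorname{Pic}^0(J)$, where $\Theta-\xi$ is the translate of $\Theta$.

Multiplication by two, $[2]:J\to J$, is an \'etale Galois cover with group $J[2]$, and $[2]_*\mathcal O_J=\bigoplus\mathcal P$, the sum over the $2$-torsion points $\mathcal P$ of $\operatorname{Pic}^0(J)$. By the projection formula,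
\[
H^0\bigl([2]^*\mathcal O(\Theta)\bigr)=\bigoplus_{\mathcal P}[2]^*H^0\bigl(\mathcal O(\Theta)\otimes\mathcal P\bigr).
\]
Each $\mathcal O(\Theta)\otimes\mathcal P$ is $\mathcal O(\Theta-\xi)$ for some $\xi\in J[2]$, so each summand is spanned by one section, with zero set $[2]^{-1}(\Theta-\xi)$. As $\Theta$ is symmetric, $[2]^*\mathcal O(\Theta)\cong\mathcal O(\Theta)^{4}$, which is base point free because already the square of an ample line bundle on an abelian variety is. So for every $y\in J$ there is $\xi\in J[2]$ with $2y\notin\Theta-\xi$. Choose $y$ with $2y=x-\vartheta$; then $x+\xi\notin W$.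
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $(B,Q)$ realize $N$ and put $\mu=2g-2r+1$. Let $Z$ be any reduced divisor of degree $2g-4r+1\ge1$ with $Q\notin Z$. The class $\mu Q-Z$ has degree $2r$, and the Jacobian is divisible, so there is $\mathcal D$ of degree $r$ with $\mathcal D^2\cong\mathcal O(\mu Q-Z)$. By Lemma~\ref{lem:theta}, after twisting by a $2$-torsion class we have $h^0(\mathcal D(-Q))=0$. Riemann--Roch gives $h^1(\mathcal D(-Q))=0$, hence $h^1(\mathcal D(nQ))=0$ and $h^0(\mathcal D(nQ))=n+1$ for $n\ge-1$, while $h^0(\mathcal D(nQ))=0$ for $n<0$. Lemma~\ref{lem:cover} with $E=\mathbb N$ shows that $2N\cup(\mu+2\mathbb N)$ is Weierstrass. It has $r$ even gaps and $\frac{\mu-1}2=g-r$ odd gaps, so its genus is $g$.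

Let $g\ge4r+1$. The even gaps are at most $2(2r-1)=4r-2$, while $2g-2r\ge6r+2$. So every $n\ge2g-2r$ lies in the semigroup, and the Frobenius number is the largest odd gap $2g-2r-1$. All odd numbers up to it are gaps, so consecutive gaps differ by at most $2$. The least positive even element is at most $2r+2<\mu$, so it is the multiplicity.
\end{proof}

The hypothesis $g\ge2r$ is what the construction needs: by Riemann--Hurwitz, a double cover of genus $g$ of a curve of genus $r$ has $2g-4r+2$ branch points, and this even number must be positive.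

\begin{proof}[Proof of Corollary~\ref{cor:bijection}]
The map is well defined by Theorems~\ref{thm:structure} and~\ref{thm:main}. It is injective because Theorem~\ref{thm:structure} recovers $H$ from $H'$. It is surjective because the semigroup that Theorem~\ref{thm:converse} builds from $N$ has $2N$ as its set of even elements.
\end{proof}

\section{Even subfields}\label{sec:even}

From here on, $H$, $g$, $r$ are as in Theorem~\ref{thm:main}, and $(C,P)$ realizes $H$. Let $K$ be the function field of $C$, let $R\subset K$ be the ring of functions regular off $P$, and let $v(f)=-\operatorname{ord}_Pf$ be the \emph{value} of $f\in K^*$, so that $H=v(R\setminus\{0\})$. Let $a\le r+1$ be the multiplicity and $\ell'\le2r-1$ the Frobenius number of $H'$. For each $h\in H'$ fix $f_h\in R$ with $v(f_h)=2h$, with $f_0=1$. Put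
\[
M=3r+1 .
\]
Sparseness and the parity of the multiplicity are used only through Theorem~\ref{thm:structure}. Together with $g-r\ge M$, which is the hypothesis $g\ge4r+1$, that theorem gives the one property of $H$ that we need:
\begin{equation}\label{eq:odd}
\text{every odd element of $H$ is at least } 2M+1 .
\end{equation}

We use the following principle repeatedly. Let $F\subset K$ be a subfield with $v(F^*)=n\mathbb Z$, and let $\phi_1,\dots,\phi_j\in K^*$ have values that are distinct modulo $n$. In a nontrivial combination $\sum c_i\phi_i$ with $c_i\in F$, the nonzero terms have distinct values. Hence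
\begin{equation}\label{eq:indep}
\text{the $\phi_i$ are $F$-independent, and } v\Bigl(\sum c_i\phi_i\Bigr)=\max_{c_i\ne0}v(c_i\phi_i).
\end{equation}

Call a subfield $S'$ with $\mathbb C\subset S'\subset K$ \emph{even} if $v(S'^*)\subset2\mathbb Z$.

\begin{lemma}\label{lem:easy}
The semigroup $H'$ is Weierstrass if $K$ has an even subfield of index $2$, or if $a\le5$, or if $a\ge r$.
\end{lemma}

\begin{proof}
An even subfield of index $2$ corresponds to a double cover $C\to B$ ramified at $P$, and Lemma~\ref{lem:trace}(iii) says that the image of $P$ has semigroup $H'$. If $a\le5$, use Theorem~\ref{thm:W1}; note that $a\ge2$ since $r\ge1$. If $a=r+1$, the gaps of $H'$ are $1,\dots,r$ and the effective weight is $0$. If $a=r$, the gaps are $1,\dots,r-1$ and one number $b$ with $r<b\le2r-1$; the minimal generators below $b$ are $r,\dots,b-1$, so the effective weight is $b-r\le r-1$. In both cases Theorem~\ref{thm:W2} applies.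
\end{proof}

For the rest of the paper we therefore assume:
\begin{equation}\label{eq:standing}
\text{$K$ has no even subfield of index $2$, and } 6\le a\le r-1 .
\end{equation}

The compositum of two even subfields need not a priori be even. Among the fields that contain a fixed function $x\in R$, however, evenness can be read off in the completion, and there is a largest even one.

\begin{lemma}\label{lem:fields}
Let $x\in R$ have value $2m>0$, and let $F=\mathbb C(x)$.
\begin{enumerate}
\item[(i)] $[K:F]=2m$. If $F\subset S'\subset K$ and $n=[K:S']$, then $P$ is totally ramified over $S'$ and $v(S'^*)=n\mathbb Z$.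
\item[(ii)] There is a largest even subfield $S(x)$ containing $x$. Its index is $[K:S(x)]=2d$ with $d\mid m$ and $d\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The polar divisor of $x$ is $2mP$, so $x$ has degree $2m$ and $P$ is the only point over $\infty$. Then $P$ is also the only point over its image on the curve with function field $S'$, and the ramification index is $n$.

(ii) Let $\tau\in\widehat K$ satisfy $\tau^{-2m}=x$. Then $\widehat K=\mathbb C((\tau))$ is cyclic of degree $2m$ over $\widehat F=\mathbb C((\tau^{2m}))$, so its only subfield of index $n$ that contains $\widehat F$ is $\mathbb C((\tau^n))$. By (i), the completion of $S'$ has index $n$, so $S'\subset\mathbb C((\tau^n))$. If $S'$ is even, then $n$ is even and $S'\subset S(x):=K\cap\mathbb C((\tau^2))$. Conversely, $S(x)$ is an even field that contains $x$. Its index is even by (i), divides $2m$, and is not $2$ by \eqref{eq:standing}.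
\end{proof}

To bring in Theorem~\ref{thm:kneser} we pass from the $\mathbb C$-spaces $L_s=H^0(C,\mathcal O(2sP))$ to their spans over $F$. The point is that all the spans with $s\le M$ lie in one space of dimension $m=\frac12[K:F]$, the dimension that an even subfield of index $2$ would have.

\begin{lemma}\label{lem:spaces}
Let $0\ne m\in H'$ satisfy $\ell'+m\le M$, let $x\in R$ have value $2m$, and let $F=\mathbb C(x)$. For $0\le s\le M$ let $V_s$ be the $F$-span of $L_s$ and let $t_s=\#\{w\in\operatorname{Ap}(H',m): w\le s\}$. Then $\dim_FV_s=t_s$, $\dim_F V_M=m$, all nonzero elements of $V_M$ have even value, and $V_sV_{M-s}\subset V_M$. Moreover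
\begin{equation}\label{eq:sumt}
\sum_{s=0}^M(t_s+t_{M-s})=2m(M+1)-2mr-m(m-1).
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:odd}, the values of the nonzero elements of $L_s$ are the numbers $2h$ with $h\in H'\cap[0,s]$. The functions $x^jf_w$ with $w\in\operatorname{Ap}(H',m)$ and $w+jm\le s$ take each of these values once, so they form a basis of $L_s$. Hence $V_s$ is spanned over $F$ by the $f_w$ with $w\le s$. Their values $2w$ are even and distinct modulo $2m$, so \eqref{eq:indep} gives the dimension and the parity of the values. By \eqref{eq:apery}, all $m$ Ap\'ery elements are at most $\ell'+m\le M$, so $t_M=m$. The inclusion follows from $L_sL_{M-s}\subset L_M$. Finally, $w$ is counted in $t_s$ for $M+1-w$ values of $s$, so $\sum_st_s=m(M+1)-\sum w$, and \eqref{eq:apery} gives \eqref{eq:sumt}.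
\end{proof}

\begin{example}\label{ex:seven}
The method is visible in the smallest case of prime multiplicity allowed by \eqref{eq:standing}: $a=7$, $r=8$, $M=25$, $g\ge33$. Take $m=7$ and $x=f_7$, so $[K:F]=14$ and $\dim V_{25}=7$. By \eqref{eq:sumt},
\[
\sum_{s=0}^{25}(t_s+t_{25-s})=364-112-42=210>8\cdot26,
\]
so $t_s+t_{25-s}\ge9$ for some $s$. For instance, if $H'=\{0,7\}\cup[10,\infty)$, the Ap\'ery set is $\{0,10,11,12,13,15,16\}$ and $t_{12}+t_{13}=4+5$. Let $S'$ be the stabilizer of $V_sV_{25-s}$. Theorem~\ref{thm:kneser} gives $7\ge9-[S':F]$, so $S'\ne F$. Since $1\in V_sV_{25-s}$, we have $S'\subset V_{25}$, so $S'$ is even. Thus $[K:S']$ is an even proper divisor of $14$, that is, $2$. This contradicts \eqref{eq:standing}: for $a=7$ and $r=8$ the curve $C$ is always a double cover ramified at $P$.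

The averaging has no room to spare. For $g=32$ only $M=24$ would be available, and the same sum would be $350-112-42=196<8\cdot25$.
\end{example}

\section{The Kneser inequality}\label{sec:kneser}

When $m$ is composite, the stabilizer in Example~\ref{ex:seven} can be an even subfield of index larger than $2$, and there is no immediate contradiction. Two refinements recover the lost information. First, the two factors may be enlarged to vector spaces over the stabilizer without changing the product. Second, all stabilizers lie in the single field $S(x)$.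

For $\delta\ge1$ let $\kappa^\delta_s$ be the number of residue classes modulo $\delta$ that meet $H'\cap[0,s]$.

\begin{proposition}\label{prop:key}
In the setting of Lemma~\ref{lem:spaces}, let $[K:S(x)]=2d$ and let $X_s\subset\mathbb Z/m\mathbb Z$ be the set of residues of $H'\cap[0,s]$, so that $|X_s|=t_s=\kappa^m_s$. For every $0\le s\le M$ there is an integer $\delta_s=\delta_{M-s}$ with $d\mid\delta_s\mid m$ such that, for the subgroup $G_s=\delta_s\mathbb Z/m\mathbb Z$ of order $\eta_s=m/\delta_s$,
\begin{equation}\label{eq:XG}
|X_s+G_s|+|X_{M-s}+G_s|\le m+\eta_s ,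
\end{equation}
or equivalently
\begin{equation}\label{eq:star}
\kappa_s^{\delta_s}+\kappa_{M-s}^{\delta_s}\le\delta_s+1 .
\end{equation}
In particular $t_s+t_{M-s}\le m+\eta_s$, and if equality holds, then $X_s$ and $X_{M-s}$ are unions of cosets of $G_s$.
\end{proposition}

\begin{proof}
A class modulo $m$ meets $H'\cap[0,s]$ if and only if its Ap\'ery element is at most $s$; so $|X_s|=t_s$. Let $\Pi=V_sV_{M-s}\subset V_M$ and $S_s=\operatorname{St}(\Pi)$, a field containing $F$ that is the same for $s$ and $M-s$. Since $1\in\Pi$, we have $S_s\subset\Pi\subset V_M$, so $S_s$ is even and $S_s\subset S(x)$. By Lemma~\ref{lem:fields}, $[K:S_s]=2\delta_s$ with $d\mid\delta_s\mid m$, $[S_s:F]=\eta_s$ and $v(S_s^*)=2\delta_s\mathbb Z$.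

The space $S_sV_s$ contains an element of value $2(h+j\delta_s)$ for every $h\in H'\cap[0,s]$ and $j\in\mathbb Z$. By \eqref{eq:indep}, $\dim_FS_sV_s\ge|X_s+G_s|$, and the same holds with $M-s$ in place of $s$. Since $(S_sV_s)(S_sV_{M-s})=S_s\Pi=\Pi$, Theorem~\ref{thm:kneser} gives
\[
m\ge\dim_F\Pi\ge|X_s+G_s|+|X_{M-s}+G_s|-\eta_s .
\]
The cosets of $G_s$ are the classes modulo $\delta_s$, so $|X_s+G_s|=\eta_s\kappa_s^{\delta_s}$, and \eqref{eq:star} is \eqref{eq:XG} divided by $\eta_s$. The last statement follows from $X_s\subset X_s+G_s$.
\end{proof}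

\subsection*{The modulus $m=a$}
Since $\ell'+a\le3r-2\le M$, the proposition applies to $m=a$, $x=f_a$. Except in the proof of Lemma~\ref{lem:mu}, the symbols $t_s,X_s,G_s,\delta_s,\eta_s$ refer to this choice, and ``Ap\'ery element'' means element of $\operatorname{Ap}(H',a)$. Put
\[
S=S(f_a),\quad [K:S]=2d,\quad \sigma=a/d,\quad \varepsilon=r-a\ge1 .
\]
Then $d\ge2$, $d\mid\delta_s\mid a$, $M=3a+3\varepsilon+1$, and \emph{exactly $\varepsilon+1$ gaps of $H'$ exceed $a$}. For $0\le s\le M$ write $u=\min(s,M-s)$ and $\beta(s)=t_s+t_{M-s}-a$. By \eqref{eq:sumt},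
\begin{equation}\label{eq:sumbeta}
\sum_{s=0}^M\beta(s)=a(3r+2)-2ar-a(a-1)=a(\varepsilon+3).
\end{equation}
So $\beta$ is large on average, while the next lemma bounds it from above.

\begin{lemma}\label{lem:beta}
$\beta(s)$ is at most the number of Ap\'ery elements $w\le u$ with $\delta_s\mid w$. Consequently $\beta(s)\le1$ if $u<a$, and $\beta(s)\le\min\bigl(\eta_s,1+\lfloor (u-a)/\delta_s\rfloor\bigr)$ if $u\ge a$.
\end{lemma}

\begin{proof}
As $0\in X_u$, we have $X_u\cup G_s\subset X_u+G_s$, so $|X_u+G_s|\ge t_u+\eta_s-|X_u\cap G_s|$. With $|X_{M-u}+G_s|\ge t_{M-u}$ and \eqref{eq:XG} this gives $\beta(s)\le|X_u\cap G_s|$, which is the number in question. There are $\eta_s$ Ap\'ery elements divisible by $\delta_s$, and the nonzero ones are multiples of $\delta_s$ that are at least $a+\delta_s$.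
\end{proof}

When $a$ is large compared with $\varepsilon$, there are few gaps above $a$, and the middle value of $s$ already carries most of the information: \eqref{eq:star} requires about half of the classes modulo $\delta_s$ to be missed, and each missed class costs gaps.

\begin{lemma}\label{lem:middle}
Let $a\ge3\varepsilon+3$ and $s_0=\lfloor M/2\rfloor$. If $\delta_{s_0}\ge4$, then $(a,\delta_{s_0},\varepsilon)=(10,5,1)$, and the gaps of $H'$ above $10$ are $13$ and $14$.
\end{lemma}

\begin{proof}
Write $\delta=\delta_{s_0}$, $\eta=a/\delta$, $s_0=a+j$ and $M-s_0=a+j'$. Then $j\le j'$, $j+j'=a+3\varepsilon+1$, and $j'\le a-1$ because $a+3\varepsilon+1\le2a-2$. So the Ap\'ery elements up to $a+j'$ are $0$ and the elements of $H'$ in $(a,a+j']$. Each of $(a,a+j]$ and $(a,a+j']$ contains at most $\varepsilon+1$ gaps, so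
\begin{equation}\label{eq:tmiddle}
a+\varepsilon+1=2+j+j'-2(\varepsilon+1)\le t_{s_0}+t_{M-s_0}\le a+\eta .
\end{equation}
Thus $\eta\ge\varepsilon+1\ge2$. By \eqref{eq:star} and $\kappa^\delta_{s_0}\le\kappa^\delta_{M-s_0}$ we have $\kappa^\delta_{s_0}\le(\delta+1)/2$, so at least $c=\lfloor\delta/2\rfloor\ge2$ classes modulo $\delta$ are missed by $H'\cap[0,s_0]$. Each contains at least $\lfloor(j+1)/\delta\rfloor$ of the $j+1$ numbers in $[a,a+j]$, and these are gaps above $a$. Since $j+1\ge(a+3\varepsilon+2)/2$,
\begin{equation}\label{eq:cfloor}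
c\Bigl\lfloor\frac\eta2+\frac{3\varepsilon+2}{2\delta}\Bigr\rfloor\le\varepsilon+1\le\eta .
\end{equation}

Suppose $\eta$ is odd, so $\eta\ge3$. If $3\varepsilon+2\ge\delta$, the left side of \eqref{eq:cfloor} is at least $2\cdot\frac{\eta+1}2>\eta$. So $\delta>3\varepsilon+2\ge5$ and $c\ge3$; the floor is at least $\frac{\eta-1}2$. If $c\ge4$, then $2(\eta-1)\le\eta$, which is false. If $c=3$, then $\frac32(\eta-1)\le\varepsilon+1\le\eta$ gives $\eta=3$ and $\varepsilon=2$, so $\delta>8$; but $c=3$ means $\delta\le7$.

So $\eta$ is even. Then $c\eta/2\le\varepsilon+1\le\eta$ forces $c=2$ and $\eta=\varepsilon+1$, so $\delta\in\{4,5\}$, $\varepsilon$ is odd, and the floor equals $\eta/2$. The last fact means $3\varepsilon+2<2\delta\le10$. Hence $\varepsilon=1$, $\eta=2$, $a\in\{8,10\}$, and equality holds in \eqref{eq:tmiddle}, so $X_{s_0}$ is a union of cosets of the group $G_{s_0}$ of order $2$. If $a=8$, then $M=28$, $s_0=M-s_0=14$ and $t_{14}=5$ is odd, a contradiction. If $a=10$, then $M=34$ and $s_0=17$. The set $X_{17}$ omits the residues $8$ and $9$ modulo $10$ and is stable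 under adding $5$, so it omits $3$ and $4$. Thus $13$ and $14$ are gaps, and there are only $\varepsilon+1=2$ gaps above $10$.
\end{proof}

\section{The case $d\ge3$}\label{sec:d3}

\begin{proposition}\label{prop:d3}
Assume \eqref{eq:standing} and $d\ge3$. Then $H'=\{0,6,7,9,10\}\cup[12,\infty)$, and this semigroup is Weierstrass.
\end{proposition}

The semigroup has the gaps $1,\dots,5,8,11$, so its genus is $7$. Its minimal generators are $6,7,9,10$, since $12,\dots,17$ are $6+6$, $6+7$, $7+7$, $6+9$, $6+10$, $7+10$. Two generators lie below $8$ and four below $11$, so the effective weight is $6=7-1$, and Theorem~\ref{thm:W2} applies. The inequalities \eqref{eq:star} cannot exclude this semigroup: here $M=22$, the Ap\'ery set is $\{0,7,9,10,14,17\}$, and \eqref{eq:star} holds with $\delta_s=6$ for $u\le9$ and with $\delta_s=3$ for $u=10,11$.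

It remains to exclude everything else. The argument is purely numerical. To reach a contradiction it suffices to find one $s$ for which \eqref{eq:star} fails for every multiple of $d$ that divides $a$.

\subsection{Few gaps above the multiplicity: $a\ge3\varepsilon+3$}
Let $s_0=\lfloor M/2\rfloor$.

\emph{Let $d\ge4$.} Then $\delta_{s_0}\ge4$, so Lemma~\ref{lem:middle} gives $H'=\{0,10,11,12\}\cup[15,\infty)$, $M=34$ and $d=5$; thus $\delta_s\in\{5,10\}$. Take $s=15$, $M-s=19$. Then $\kappa^5_{15}+\kappa^5_{19}=3+5>6$ and $\kappa^{10}_{15}+\kappa^{10}_{19}=4+8>11$, a contradiction.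

\emph{Let $d=3$.} Since $3\mid\delta_{s_0}$, Lemma~\ref{lem:middle} gives $\delta_{s_0}=3$. We have $s_0-a=\lfloor(a+3\varepsilon+1)/2\rfloor\ge3\varepsilon+2$. If $\kappa^3_{s_0}=1$, then the $2\varepsilon+2$ nonmultiples of $3$ in $(a,a+3\varepsilon+2]$ are gaps, which is more than $\varepsilon+1$. So \eqref{eq:star} gives $\kappa^3_{s_0}=2$, and for some $i\in\{1,2\}$ the class of $i$ modulo $3$ is missed up to $a+3\varepsilon+2$. Hence the $\varepsilon+1$ numbers $a+i+3j$ with $0\le j\le\varepsilon$ are gaps, and they are all the gaps above $a$. The possible values of $\delta=\delta_s$ are $\delta=3$, or $6\le\delta\le a/2$ (and then $a\ge12$), or $\delta=a$.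

If $i=1$, take $s=a+3$, so $M-s=2a+3\varepsilon-2$. Then $H'\cap[0,s]=\{0,a,a+2,a+3\}$, and $H'\cap[0,M-s]$ contains the interval $[a+3\varepsilon+2,\,2a+3\varepsilon-2]$ of $a-3\ge3$ integers.
\begin{itemize}
\item For $\delta=3$ the left side of \eqref{eq:star} is $2+3>4$.
\item For $6\le\delta\le a/2$ we have $a-3\ge\delta$, and the left side is $3+\delta$.
\item For $\delta=a$ we have $\kappa^a_s=3$. The interval misses only the residues of $a+3\varepsilon-1$, $a+3\varepsilon$, $a+3\varepsilon+1$, and the first two numbers lie in $H'\cap[0,M-s]$. The left side is at least $3+(a-1)$.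
\end{itemize}
So $i=1$ is impossible.

If $i=2$ and $a\ge9$, take $s=a+4$, so $M-s=2a+3\varepsilon-3$. Then $H'\cap[0,s]=\{0,a,a+1,a+3,a+4\}$, and $H'\cap[0,M-s]$ contains the interval $[a+3\varepsilon+3,\,2a+3\varepsilon-3]$ of $a-5\ge4$ integers.
\begin{itemize}
\item For $\delta=3$ the left side is $2+3>4$.
\item For $6\le\delta\le a/2$ we have $a-5\ge a/2\ge\delta$, and the left side is $4+\delta$.
\item For $\delta=a$ we have $\kappa^a_s=4$. The interval misses only the residues of $a+3\varepsilon-2,\dots,a+3\varepsilon+2$, and $a+3\varepsilon-2$, $a+3\varepsilon$, $a+3\varepsilon+1$ lie in $H'\cap[0,M-s]$. The left side is at least $4+(a-2)$.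
\end{itemize}
There remains $i=2$, $a=6$. Then $\varepsilon=1$ and the gaps above $6$ are $8$ and $11$: this is the semigroup of the proposition.

\subsection{Many gaps above the multiplicity: $a\le3\varepsilon+2$}
We show that this is impossible. Note that $\varepsilon\ge2$ and $M\ge4a-1$. The gaps are now too many to be located from one value of $s$, so we average, as in Example~\ref{ex:seven}. Put
\[
b(u)=1+\#\{j: 1\le j\le\sigma-1,\ a+dj\le u\},
\]
so $b(u)=1$ for $u<a$ and $b(u)=\min(\sigma,1+\lfloor(u-a)/d\rfloor)$ for $u\ge a$. Since $\delta_s\ge d$ and $\eta_s\le\sigma$, Lemma~\ref{lem:beta} gives $\beta(s)\le b(u)$. Call the integer $b(u)-\beta(s)\ge0$ the \emph{loss} at $s$; it is symmetric under $s\mapsto M-s$. For $1\le j\le\sigma-1$ we have $M+1-2(a+dj)\ge3\varepsilon+2-a+2d>0$, and this is the number of $s$ with $u\ge a+dj$. Hence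
\[
\sum_{s=0}^Mb(u)=(M+1)+(\sigma-1)(M+1-2a)-d\sigma(\sigma-1)=3a+\sigma(3\varepsilon+2),
\]
and by \eqref{eq:sumbeta} the total loss is
\begin{equation}\label{eq:loss}
3a+\sigma(3\varepsilon+2)-a(\varepsilon+3)=\sigma\bigl(2-(d-3)\varepsilon\bigr)\ge0 .
\end{equation}

\emph{Let $d\ge4$.} Then \eqref{eq:loss} and $\varepsilon\ge2$ give $d=4$, $\varepsilon=2$, hence $a=8$, $M=31$ and total loss $0$. So $\beta(15)=b(15)=2$, that is, $t_{15}+t_{16}=10$. As $16=2a$ is not an Ap\'ery element, $t_{15}=t_{16}=5$. Lemma~\ref{lem:beta} gives $\eta_{15}\ge2$, so $\eta_{15}=2$ and $t_{15}+t_{16}=a+\eta_{15}$. By Proposition~\ref{prop:key}, $X_{15}$ is a union of cosets of a group of order $2$, but $t_{15}$ is odd.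

\emph{Let $d=3$ from now on.} Then $a=3\sigma$, $\sigma\ge2$, and the total loss is $2\sigma$. Loss occurs where $\delta_s=3$ is impossible, and this is governed by the least elements $\mu<\mu'$ of $H'$ in the two nonzero classes modulo $3$. We have $\mu>a$. The class of $0$ contains at least $\sigma-1$ gaps and the other two contain $\lfloor\mu/3\rfloor+\lfloor\mu'/3\rfloor=(\mu+\mu'-3)/3$, so $r\ge\sigma-1+(\mu+\mu'-3)/3$, that is,
\begin{equation}\label{eq:mumu}
\mu+\mu'\le M-a+5 .
\end{equation}
Call $s$ \emph{bad} if $u\ge\mu$ and $M-u\ge\mu'$. For bad $s$ we have $\kappa^3_u+\kappa^3_{M-u}\ge2+3$, so $\delta_s\ge6$ and $\eta_s\le\sigma/2$. \emph{If $s$ is bad and $u\ge a+3$, the loss at $s$ is at least $1$.} Indeed $\beta(s)\le\min(\sigma/2,\,1+\lfloor(u-a)/6\rfloor)$, while either $b(u)=\sigma$ or $b(u)=1+\lfloor(u-a)/3\rfloor\ge2+\lfloor(u-a)/6\rfloor$.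

\emph{Case 1: $\mu'>M/2$.} The interval $I=[\mu,M-\mu']$ has at least $a-4$ elements by \eqref{eq:mumu}. They are bad and less than $M/2$, so $u=s$ on $I$, and the mirror image of $I$ under $s\mapsto M-s$ is disjoint from $I$. As $\mu\ge a+1$, at most two elements of $I$ are less than $a+3$. The total loss is at least $2(a-6)=6\sigma-12$.

\emph{Case 2: $\mu'\le M/2$.} All $s\in[\mu,M-\mu]$ are bad, and there are $(M-\mu-\mu'+1)+(\mu'-\mu)\ge a-3$ of them. If $\mu\ge a+3$, the total loss is at least $a-3$. If $\mu\le a+2$, the subinterval $[a+3,M-a-3]$ has $M-2a-5\ge2a-6\ge a-3$ elements. So the total loss is at least $a-3=3\sigma-3$.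

Comparing with $2\sigma$, we find $\sigma\le3$ in both cases.

\subsubsection*{The case $\sigma=3$}
Here $a=9$, $\varepsilon\ge3$, $M\ge37$, and the total loss is $6$. For bad $s$ we have $\delta_s=9$ and $\beta(s)\le1$, so the loss is at least $1$ for $12\le u\le14$ and at least $2$ for $u\ge15$.

In Case 2, if $\mu\ge15$, the at least $6$ elements of $[\mu,M-\mu]$ give loss at least $12$. If $\mu\le14$, the $M-29\ge8$ elements of $[15,M-15]$ give loss at least $16$.

In Case 1 we have $|I|\ge5$ and $\mu\ge10$. If $\mu\ge11$, the first five elements of $I$ and their mirror images give loss at least $2(0+1+1+1+2)=10$. If $\mu=10$ and $|I|\ge6$, the first six give at least $2(0+0+1+1+1+2)=10$. If $I=[10,14]$, then $I$ and its mirror image $[M-14,M-10]$ already give loss at least $6$. Since $14<15<M-14$, there is no loss at $s=15$, so $\beta(15)=b(15)=3$. Then $\eta_{15}=3$, $\delta_{15}=3$ and $t_{15}+t_{M-15}=a+\eta_{15}$, so $X_{15}$ is stable under adding $3$. It contains the residue $1$ of $10$, hence the residue $7$ modulo $9$. But $7$ is the only number in $[0,15]$ with this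 residue, and it is a gap.

\subsubsection*{The case $\sigma=2$}
Here $a=6$, $r\ge8$, $M\ge25$, the total loss is $4$, and $\delta_s\in\{3,6\}$. Since $\kappa^6_s=t_s$, we obtain a contradiction with \eqref{eq:star} as soon as some $s$ satisfies
\begin{equation}\label{eq:both}
\kappa^3_s+\kappa^3_{M-s}\ge5\quad\text{and}\quad t_s+t_{M-s}\ge8 .
\end{equation}

If $9\notin H'$, the only nonzero Ap\'ery element divisible by $3$ is at least $15$. Then Lemma~\ref{lem:beta} gives $\beta(s)\le1<2=b(u)$ for $9\le u\le12$. As $12<M-12$, these are $8$ values of $s$, and the loss is too large. So $9\in H'$. The numbers $\mu$ and $\mu'$ are Ap\'ery elements. The Ap\'ery element congruent to $\mu+3$ modulo $6$ lies between $\mu$ and $\mu+9\in H'$, and the same holds for $\mu'$. So the Ap\'ery set is $\{0,9,\mu,\mu+\alpha,\mu',\mu'+\alpha'\}$ with $\alpha,\alpha'\in\{3,9\}$. Put $\lambda=(\alpha+\alpha')/2\in\{3,6,9\}$. By \eqref{eq:apery} the elements sum to $6r+15$, so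
\[
\mu+\mu'=3r+3-\lambda=M+2-\lambda .
\]
Since $\mu>6$ and $3\nmid\mu$, either $\mu\in\{7,8\}$ or $\mu\ge10$. If $\mu=7$, then $14\in H'$ lies in the class of $\mu'$, so $\mu'=3r-4-\lambda\le14$; with $r\ge8$ this excludes $\lambda=3$ and forces $\mu'=14$ when $\lambda=6$. If $\mu=8$, then $\mu'=3r-5-\lambda$.

First try $s=\max(\mu,9)$. Then $0,9,\mu\le s$, so $t_s\ge3$ and $\kappa^3_s\ge2$. In each row of the following table, $M-s\ge\mu'\ge 11$, so $\kappa^3_{M-s}=3$ and $0,9,\mu,\mu'\le M-s$, and the last column gives a fifth Ap\'ery element that is at most $M-s$. So \eqref{eq:both} holds.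
\begin{center}
\begin{tabular}{c|c|c|c|c}
$\mu$ & $\lambda$ & $\mu'$ & $M-s$ & fifth element\\ \hline
$\ge10$ & $6$ & $\ge\mu+1$ & $\mu'+4$ & $\mu+3$ or $\mu'+3$\\
$\ge10$ & $3$ & $\ge\mu+2$ & $\mu'+1$ & $\mu+3$\\
$\ge10$ & $9$ & $\ge\mu+2$ & $\mu'+7$ & $\mu+9$\\
$7$ & $6$ & $14$ & $16$ & $7+\alpha$\\
$7$ & $9$ & $3r-13\ge11$ & $\mu'+5$ & $16$\\
$8$ & $3$ & $3r-8\ge16$ & $\mu'$ & $11$\\
$8$ & $6$ & $3r-11\ge13$ & $\mu'+3$ & $11$ or $\mu'+3$\\
$8$ & $9$ & $3r-14\ge13$ if $r\ge9$ & $\mu'+6$ & $17$
\end{tabular}
\end{center}
Two cases are not in the table: $\mu\ge10$, $\mu'=\mu+1$, $\lambda\in\{3,9\}$; and $\mu=8$, $\lambda=9$, $r=8$, where $\mu'=10$. In both take $s=\mu'$. Then $M-s=\mu-2+\lambda\ge\mu'$, and $0,9,\mu,\mu'\le s$. So $t_s,t_{M-s}\ge4$ and $\kappa^3_s=\kappa^3_{M-s}=3$, and \eqref{eq:both} holds again. This completes the proof of Proposition~\ref{prop:d3}.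

\section{The case $d=2$}\label{sec:d2}

\begin{proposition}\label{prop:d2}
Assume \eqref{eq:standing} and $d=2$. Then $H'$ is Weierstrass.
\end{proposition}

For $d=2$ the total in \eqref{eq:loss} has much slack, and counting alone does not settle the matter. Instead we use the geometry. Now $[K:S]=4$. Let $B$ be the curve with function field $S$, of genus $\gamma$, and let $\pi:C\to B$ be the covering of degree $4$, totally ramified at $P$. Let $Q=\pi(P)$, let $N$ be the semigroup of $Q$, and write $\operatorname{Tr}=\operatorname{Tr}_{K/S}$. By Lemma~\ref{lem:trace}(iii), $H\cap4\mathbb Z=4N$, that is, $H'\cap2\mathbb Z=2N$. Since $a=2\sigma$ is even, $\sigma\ge3$ is the multiplicity of $N$, and $\gamma\ge\sigma-1\ge2$. Let $\mu>a$ be the least odd element of $H'$, and put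
\[
E=\{q\in\mathbb N:\mu+2q\in H'\},\qquad \rho=\#(\mathbb N\setminus E).
\]
Then $H'=2N\cup(\mu+2E)$. There are $\gamma$ even gaps, $\frac{\mu-1}2$ odd gaps below $\mu$ and $\rho$ above, so
\begin{equation}\label{eq:rgamma}
\mu=2r-2\gamma-2\rho+1 .
\end{equation}
This is the shape of semigroup that Lemma~\ref{lem:cover} produces on a double cover of $B$. By \eqref{eq:standing}, $\pi$ does not factor through such a cover, so we have to build one. This requires a line bundle on $B$ whose sections have pole orders $E$ at $Q$, and enough room for the branch divisor. We begin with the room.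

\subsection{A lower bound for $\mu$}
If $\mu$ were small, Proposition~\ref{prop:key} would apply with the modulus $\mu$. It is strongest when $S(x)=\mathbb C(x)$, as in Example~\ref{ex:seven}. We arrange this by varying $x$ in a one-parameter family and using that there are not enough subfields. This is where the uncountability of $\mathbb C$ is used.

\begin{lemma}\label{lem:countable}
The field $K$ has only countably many subfields $S'\supset\mathbb C$ that are function fields of curves of genus at least $1$.
\end{lemma}

\begin{proof}
Let $S'=\mathbb C(B')$, let $\varphi:C\to B'$ be the corresponding map, and let $G$ be the kernel of $\varphi_*:J(C)\to J(B')$. Distinct points of $B'$ are not linearly equivalent, so $\varphi(p)=\varphi(p')$ if and only if $[p-p']\in G$. Thus $G$ determines the fibers of $\varphi$.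

The fibers determine $S'$. Indeed, let $\varphi_i:C\to B_i$ $(i=1,2)$ have the same fibers, and let $\Gamma$ be the image of $C$ in $B_1\times B_2$. It projects bijectively to each $B_i$, hence birationally, in characteristic $0$. So $\mathbb C(B_1)=\mathbb C(\Gamma)=\mathbb C(B_2)$ inside $K$.

Finally, there are countably many possible $G$. The identity component $G^0$ is an abelian subvariety. It is determined by the subgroup $H_1(G^0,\mathbb Z)$ of the finitely generated group $H_1(J(C),\mathbb Z)$, whose real span is the tangent space of $G^0$; so there are countably many $G^0$. The quotient $G/G^0$ is finite, of order $n$ say, and $G^0$ is divisible. For $z\in G$ write $nz=nz_0$ with $z_0\in G^0$; then $z-z_0$ is torsion. So $G$ is generated by $G^0$ and finitely many of the countably many torsion points of $J(C)$.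
\end{proof}

\begin{lemma}\label{lem:mu}
We have $\mu\ge r$, and hence $r\ge2\gamma+2\rho-1$.
\end{lemma}

\begin{proof}
Suppose $\mu\le r-1$. Then $\ell'+\mu\le3r-2\le M$, and $\mu\ge7$. For $c\in\mathbb C$ put $x_c=f_\mu+cf_a$, so $v(x_c)=2\mu$, and let $S_c=S(x_c)$, of index $2d_c$ with $d_c\mid\mu$ and $d_c\ge2$.

We claim that $d_c=\mu$ for some $c$. Suppose that $d_c<\mu$ for all $c$. If some $S_c$ had genus $0$, it would contain a function $y$ whose only pole is a simple pole at the image of $P$. As $P$ is totally ramified over $S_c$, we would have $y\in R$ and $v(y)=2d_c$, so $d_c$ would be an odd element of $H'$ below $\mu$. So every $S_c$ has genus at least $1$, and Lemma~\ref{lem:countable} gives $c\ne c'$ with $S_c=S_{c'}$. This even field contains $x_c-x_{c'}$, hence $f_a$ and $f_\mu$. It therefore lies in $S=S(f_a)$. But $v(S^*)=4\mathbb Z$ and $v(f_\mu)=2\mu\equiv2\pmod 4$. This proves the claim.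

For such $c$, Proposition~\ref{prop:key} with $m=\mu$, $x=x_c$ has $\delta_s=\mu$ and $\eta_s=1$ for all $s$, so $t_s+t_{M-s}\le\mu+1$, with $t_s$ taken for $\operatorname{Ap}(H',\mu)$. Summing and using \eqref{eq:sumt},
\[
2\mu(M+1)-2\mu r-\mu(\mu-1)\le(\mu+1)(M+1).
\]
With $M+1=3r+2$ this reads $r(\mu-3)\le(\mu-1)(\mu-2)=\mu(\mu-3)+2$. So $r\le\mu+\frac2{\mu-3}<\mu+1$, which contradicts $\mu\le r-1$. The second claim follows from \eqref{eq:rgamma}.
\end{proof}

\subsection{A divisor on $B$ and bundles of rank three}
A candidate for the line bundle comes from $C$ itself: take a function $f$ of value $2\mu$ and consider the multiples $\phi f$, $\phi\in S$, that lie in $R$. Normalize $f=f_\mu-\frac14\operatorname{Tr}f_\mu$. By Lemma~\ref{lem:trace}(ii), $f\in R$, $v(f)=2\mu$ and $\operatorname{Tr}f=0$. For $b\in B\setminus\{Q\}$ put $m_b=\min_{p\mapsto b}\lfloor\operatorname{ord}_p(f)/e_p\rfloor\ge0$, where $e_p$ is the ramification index of $\pi$ at $p$, and let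
\[
D=\sum_{b\ne Q}m_b\,b,\qquad\Delta=\deg D,\qquad n_0=\frac{\mu+1}2=r-\gamma-\rho+1 .
\]
For $\phi\in S^*$, the function $\phi f$ is regular at $p\mapsto b$ if and only if $e_p\operatorname{ord}_b\phi+\operatorname{ord}_pf\ge0$. So $\phi f\in R$ if and only if $\phi\in\bigcup_nH^0(D+nQ)$. Let $E_f\subset\mathbb Z$ be the set of pole orders at $Q$ of such $\phi$. If $q\in E_f$, then $2\mu+4q=v(\phi f)\in H$, so $\mu+2q$ is an odd element of $H'$ and $q\in E$. Thus $0\in E_f\subset E$, and
\begin{equation}\label{eq:Ef}
h^0(D+nQ)=\#(E_f\cap[0,n])\quad(n\in\mathbb Z),\qquad \#(\mathbb N\setminus E_f)=\gamma-\Delta,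
\end{equation}
the second equality by Riemann--Roch for $n\gg0$. The question is whether $E_f=E$.

The tool is a degree bound. The values on $K$ fall into four classes modulo $4$, one for each dimension of $K$ over $S$. A three-dimensional subspace must use an odd class, and by \eqref{eq:odd} odd values in $R$ start late. So the subspace contains few elements of $R$, and the bundle that it defines has very negative degree.

\begin{lemma}\label{lem:rank3}
Let $U\subset K$ be a $3$-dimensional $S$-subspace that contains $1$ and $f$, and let $\mathcal F\subset\pi_*\mathcal O_C$ be the subsheaf of functions that lie in $U$. Then $\mathcal F$ is a vector bundle of rank $3$, and $\deg\mathcal F\le3\gamma-2-\frac52r$.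
\end{lemma}

\begin{proof}
The sheaf $\mathcal F$ is the kernel of the map from $\pi_*\mathcal O_C$ to the constant sheaf $K/U$, so it is coherent and torsion free with generic fiber $U$; hence it is a bundle of rank $3$.

Let $n$ be the number of classes modulo $4$ of values of nonzero elements of $U$, represented by $h_1,\dots,h_n\in U$. By \eqref{eq:indep}, $n\le3$. Conversely, for $0\ne z\in U$ there are $i$ and $\phi\in S$ with $v(\phi h_i)=v(z)$, and after scaling $\phi$ the leading terms cancel: $z-\phi h_i\in U$ is zero or has smaller value. Iterate. Either the process stops, or the values tend to $-\infty$ and the coefficients of each $h_i$ form a convergent series in $\widehat S$. So $U\subset\sum\widehat Sh_i$. By Lemma~\ref{lem:trace}(i), $U\otimes_S\widehat S\to\widehat K$ is injective, so $\widehat SU$ has dimension $3$ over $\widehat S$ and $3\le n$. The classes include $0=v(1)$ and $2\equiv v(f)$, so the third class is odd.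

As $P$ is the only point over $Q$, $H^0(\mathcal F(jQ))$ consists of $0$ and the $z\in U\cap R$ with $v(z)\le4j$, and its dimension is the number of values that occur. Let $j\gg0$. The values divisible by $4$ lie in $4N$, so there are at most $j+1-\gamma$. The values congruent to $2$ are twice odd elements of $H'$, and $H'$ has $r-\gamma$ odd gaps, so there are at most $j-(r-\gamma)$. The odd class has $j$ members in $[0,4j]$, of which at least $\lfloor2M/4\rfloor=\lfloor\frac{3r+1}2\rfloor\ge\frac32r$ lie in $[1,2M]$ and are excluded by \eqref{eq:odd}. Hence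
\[
\deg\mathcal F+3j+3-3\gamma=h^0(\mathcal F(jQ))\le3j+1-\tfrac52r.\qedhere
\]
\end{proof}

We apply the bound to two subspaces.

\begin{lemma}\label{lem:sixth}
$r\ge6(\Delta+\rho)$.
\end{lemma}

\begin{proof}
The functions $1,f,f^2$ are independent over $S$. Otherwise $S(f)=S\oplus Sf$, since $f\notin S$; this field has index $2$ in $K$ and even values by \eqref{eq:indep}, contrary to \eqref{eq:standing}. Let $U$ be their span. Then
\[
\mathcal F\supset\mathcal O\oplus\mathcal O(D-n_0Q)f\oplus\mathcal O(2D-\mu Q)f^2 .
\]
Indeed, local sections of the three summands near $Q$ have values at most $0$, $-4n_0+2\mu=-2$ and $-4\mu+4\mu=0$, and away from $Q$ they are regular because $\operatorname{ord}_pf\ge e_pm_b$. The subsheaf has degree $3\Delta-n_0-\mu=3\Delta-3n_0+1$. So $3\Delta-3(r-\gamma-\rho+1)+1\le3\gamma-2-\frac52r$, which is $3\Delta+3\rho\le\frac r2$.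
\end{proof}

\begin{lemma}\label{lem:AB}
Suppose $E_f\ne E$. Let $q=\min(E\setminus E_f)\ge1$, $\rho_q=\#\{i\in\mathbb N\setminus E: i<q\}$ and $D'=D+(q-1)Q$. Then $h^0(D')=q-\rho_q\ge1$, $h^1(D')\ge1$, and
\[
\Delta-\gamma+2\rho+\tfrac r2\ \le\ q\ \le\ \Delta+2\rho_q+1 .
\]
\end{lemma}

\begin{proof}
Let $\psi=f_{\mu+2q}-\frac14\operatorname{Tr}f_{\mu+2q}$. By Lemma~\ref{lem:trace}(ii), $\psi\in R$, $v(\psi)=2\mu+4q$ and $\operatorname{Tr}\psi=0$. If $\psi=\phi_0+\phi_1f$ with $\phi_i\in S$, taking traces gives $\phi_0=0$, so $\psi\in Sf\cap R$ and $q\in E_f$, which is false. (This is the reason for normalizing the traces.) So $1,f,\psi$ are independent over $S$, and for their span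
\[
\mathcal F\supset\mathcal O\oplus\mathcal O(D-n_0Q)f\oplus\mathcal O(-(n_0+q)Q)\psi ,
\]
because local sections of the last summand near $Q$ have value at most $-4n_0+2\mu=-2$. Lemma~\ref{lem:rank3} gives $\Delta-2n_0-q\le3\gamma-2-\frac52r$. Inserting $n_0=r-\gamma-\rho+1$ gives the lower bound.

The sets $E$ and $E_f$ agree below $q$ and contain $0$, so $h^0(D')=q-\rho_q\ge1$ by \eqref{eq:Ef}. As $q\notin E_f$, we have $h^0(D'+Q)=h^0(D')$, so Riemann--Roch gives $h^1(D')=h^1(D'+Q)+1\ge1$. Clifford's theorem gives $q-\rho_q-1\le\frac12(\Delta+q-1)$, which is the upper bound.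
\end{proof}

\subsection{The case $\rho\ge1$}
We claim that $E_f=E$. Suppose not, and use the notation of Lemma~\ref{lem:AB}. If $\rho_q\le\rho-1$, the two bounds give $r\le2\gamma-2$, contrary to Lemma~\ref{lem:mu}. So $\rho_q=\rho$, and they give $r\le2\gamma+2$. With Lemma~\ref{lem:mu} we get $\rho=1$ and $r\in\{2\gamma+1,2\gamma+2\}$. Now the bounds read $\Delta+\frac52\le q\le\Delta+3$, so $q=\Delta+3$, $\deg D'=2\Delta+2>0$ and $h^0(D')=\Delta+2$. This is equality in Clifford's theorem, so $D'\sim K_B$ or $B$ is hyperelliptic. If $D'\sim K_B$, then $\Delta=\gamma-2$, and Lemma~\ref{lem:sixth} gives $6(\gamma-1)\le r\le2\gamma+2$, so $\gamma=2$. Thus $B$ is hyperelliptic in either case. Since $\sigma\ge3$, we have $2\notin N$, so $N=\{0\}\cup[\gamma+1,\infty)$ and $a=2\gamma+2$. This contradicts $a\le r-1\le2\gamma+1$, and the claim is proved.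

By \eqref{eq:Ef}, $\Delta=\gamma-\rho$, so Lemma~\ref{lem:sixth} gives $r\ge6\gamma$. The class $\mu Q-2D$ has degree $\mu-2(\gamma-\rho)=2r-4\gamma+1\ge2\gamma$, so it is base point free, and a general member $Z$ is reduced and does not contain $Q$. Lemma~\ref{lem:cover} with $\mathcal D=\mathcal O(D)$ shows that $H'=2N\cup(\mu+2E)$ is Weierstrass.

\subsection{The case $\rho=0$}
Here $H'=2N\cup\{n\text{ odd}:n\ge2r-2\gamma+1\}$ by \eqref{eq:rgamma}. If $r\ge2\gamma$, then Theorem~\ref{thm:converse}, applied to $N$ with $(\gamma,r)$ in place of $(r,g)$, shows that $H'$ is Weierstrass. By Lemma~\ref{lem:mu} the only other possibility is $r=2\gamma-1$. A double cover of $B$ of this genus is unramified, so the construction cannot work, and we have to show that the case does not occur.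

\begin{lemma}\label{lem:border}
The case $\rho=0$, $r=2\gamma-1$ is impossible.
\end{lemma}

\begin{proof}
Here $\mu=2\gamma-1$, $M=6\gamma-2$, and $a=2\sigma\le r-1$ gives $3\le\sigma\le\gamma-1$. The even elements of $\operatorname{Ap}(H',a)$ form $2\operatorname{Ap}(N,\sigma)$, and the odd ones are $\mu,\mu+2,\dots,\mu+2\sigma-2$. We translate \eqref{eq:XG} into an inequality for
\[
A(y)=\#\{n\in\operatorname{Ap}(N,\sigma):n>y\}.
\]
Let $\gamma\le y\le\min\bigl(2\gamma-\sigma,\frac{3\gamma-1}2\bigr)$ and $s=2y$, so $M-s=2(3\gamma-1-y)$. As $\delta_s$ is even, $G_s$ consists of even classes, and adding $G_s$ preserves parity. The set $X_s$ has $\sigma-A(y)$ even elements and, since $s\ge\mu$, at least one odd element, so $|X_s+G_s|\ge\sigma-A(y)+\eta_s$. The set $X_{M-s}$ has $\sigma-A(3\gamma-1-y)$ even elements and all $\sigma$ odd classes, because $\mu+2\sigma-2=2\gamma+2\sigma-3\le6\gamma-2-2y$. So \eqref{eq:XG} gives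
\begin{equation}\label{eq:A}
A(y)+A(3\gamma-1-y)\ge\sigma\qquad\text{for }\gamma\le y\le\min\Bigl(2\gamma-\sigma,\frac{3\gamma-1}2\Bigr).
\end{equation}
This says that $\operatorname{Ap}(N,\sigma)$ has many large elements, while \eqref{eq:apery} fixes their sum.

\medskip\noindent\emph{Case $\gamma\ge2\sigma-1$.}
Then $2\gamma-\sigma\ge\frac{3\gamma-1}2$, and by the symmetry $y\leftrightarrow3\gamma-1-y$ the inequality \eqref{eq:A} holds for all $y\in[\gamma,2\gamma-1]$. So $\sum_{y=\gamma}^{2\gamma-1}A(y)\ge\frac{\sigma\gamma}2$. The function $A$ is nonincreasing, so \eqref{eq:A} at $y=\gamma$ gives $A(y)\ge A(\gamma)\ge\frac\sigma2$ for $y\le\gamma$. Also $A(y)=\sigma-1$ for $0\le y\le\sigma$, $A(\sigma+1)\ge\sigma-2$, and $\sum_{y\ge0}A(y)=\sum_{n\in\operatorname{Ap}(N,\sigma)}n=\sigma\gamma+\frac{\sigma(\sigma-1)}2$. Since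
\[
\sigma\gamma+\tfrac{\sigma(\sigma-1)}2-(\sigma^2-1)-\tfrac\sigma2(\gamma-1-\sigma)-\tfrac{\sigma\gamma}2=1,
\]
we obtain
\begin{equation}\label{eq:one}
\sum_{y=\sigma+1}^{\gamma-1}\Bigl(A(y)-\frac\sigma2\Bigr)+\Bigl[\sum_{y=\gamma}^{2\gamma-1}A(y)-\frac{\sigma\gamma}2\Bigr]+\sum_{y\ge2\gamma}A(y)=1,
\end{equation}
where the three terms, and all summands of the first, are nonnegative.
\begin{itemize}
\item $\sigma\ge7$. The summand $y=\sigma+1$ is at least $\frac\sigma2-2\ge\frac32$.
\item $\sigma=6$, $\gamma\ge11$. The summand $y=7$ is at least $1$, so $A(7)=4$ and the summand $y=8$ vanishes, $A(8)=3$. Thus $6,7,8\in N$. The semigroup generated by $6,7,8$ has the gaps $1,\dots,5,9,10,11,17$, so $\gamma\le9$.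
\item $\sigma=5$, $\gamma\ge9$. The summands $y=6,7,8$ are at least $\frac12$ each.
\item $\sigma=4$, $\gamma\ge7$. Let $n_1<n_2<n_3$ be the nonzero elements of $\operatorname{Ap}(N,4)$. If $n_1\ge7$, then $A(5)=A(6)=3$ and the first sum is at least $2$. If $n_1=5$, then $\gamma\le6$, the genus of the semigroup generated by $4,5$. So $n_1=6$, the summand $y=5$ is $1$, and everything else in \eqref{eq:one} vanishes. Then $A(\gamma-1)=2$, as $\gamma-1\ge6$. So $A\le2$ on $[\gamma,2\gamma-1]$ with sum $2\gamma$, whence $A(2\gamma-1)=2$ and $n_2\ge2\gamma$. But $A(2\gamma)=0$ gives $n_3\le2\gamma$.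
\item $\sigma=3$, $\gamma\ge5$. Then $A(y)=2$ for $0\le y\le\gamma$, the first sum is $\frac{\gamma-4}2$, and $\gamma\in\{5,6\}$. Write $\operatorname{Ap}(N,3)=\{0,n_1,n_2\}$ with $\gamma<n_1<n_2$ and $n_1+n_2=3\gamma+3$. For $\gamma=6$ the pair $(n_1,n_2)$ is $(7,14)$, $(8,13)$ or $(10,11)$, and \eqref{eq:A} fails because $A(7)+A(10)=1+1$, $A(8)+A(9)=1+1$, $A(6)+A(11)=2+0$, respectively. For $\gamma=5$ the pair is $(7,11)$ or $(8,10)$. For $(7,11)$, \eqref{eq:A} fails at $y=7$, where $2A(7)=2$. For $(8,10)$ we have $a=6$, $M=28$ and $\operatorname{Ap}(H',6)=\{0,9,11,13,16,20\}$. At $s=M-s=14$ we have $\kappa^2_{14}=2$ and $\kappa^6_{14}=4$, so \eqref{eq:star} fails for both even divisors of $6$: $4>3$ and $8>7$.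
\end{itemize}
Every value of $\sigma$ leads to a contradiction.

\medskip\noindent\emph{Case $\gamma\le2\sigma-2$.}
The semigroup $N$ has exactly $h=\gamma-\sigma+1$ gaps above $\sigma$; in this paragraph, gaps are gaps of $N$. For $\sigma\le y<2\sigma$ the nonzero Ap\'ery elements up to $y$ are the elements of $N$ in $(\sigma,y]$, so
\[
A(y)=\sigma-1-(y-\sigma)+\#\{\text{gaps in }(\sigma,y]\}.
\]
For $y\ge\sigma$ the map $n\mapsto n-\sigma$ shows $A(y)\le\#\{\text{gaps}>y-\sigma\}$. Since $\gamma\ge4$ and $\sigma\le\gamma-1$, \eqref{eq:A} applies to $y=\gamma$ and $y=\gamma+1$, and both lie in $[\sigma,2\sigma)$. We obtain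
\begin{align}
\#\{\text{gaps in }(\sigma,\gamma]\}+\#\{\text{gaps}>2\gamma-1-\sigma\}&\ge h,\label{eq:b1}\\
\#\{\text{gaps in }(\sigma,\gamma+1]\}+\#\{\text{gaps}>2\gamma-2-\sigma\}&\ge h+1.\label{eq:b2}
\end{align}
If $\sigma\le\gamma-3$, the two ranges in \eqref{eq:b2} are disjoint and lie above $\sigma$, so the left side is at most $h$. If $\sigma=\gamma-2$, they overlap only in $\gamma+1$, so $\gamma+1$ is a gap. But the ranges $(\sigma,\gamma]$ and $(\gamma+1,\infty)$ in \eqref{eq:b1} are disjoint, so they contain all $h$ gaps above $\sigma$, and $\gamma+1$ is not a gap. If $\sigma=\gamma-1$, then $a=r-1$, $\varepsilon=1$ and $a\ge6=3\varepsilon+3$. For $s_0=M/2=3\gamma-1\ge\mu$ we have $\kappa^2_{s_0}+\kappa^2_{M-s_0}=4>3$, so the even number $\delta_{s_0}$ is at least $4$. Lemma~\ref{lem:middle} then gives $\delta_{s_0}=5$, which is odd.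
\end{proof}

This completes the proof of Proposition~\ref{prop:d2}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If \eqref{eq:standing} fails, $H'$ is Weierstrass by Lemma~\ref{lem:easy}. If it holds, then $d\ge2$ by Lemma~\ref{lem:fields}, and $H'$ is Weierstrass by Proposition~\ref{prop:d3} for $d\ge3$ and by Proposition~\ref{prop:d2} for $d=2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMV}
Andr\'e Contiero, Carlos Gustavo T. A. Moreira and Paula M. Veloso,
\emph{On the structure of numerical sparse semigroups and applications to Weierstrass points},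
arXiv:1308.5844 (2013).

\bibitem{HLX}
Hou, Leung and Xiang, \emph{J. Number Theory} 97 (2002).

\bibitem{Kom4}
Komeda, \emph{J. reine angew. Math.} 341 (1983).

\bibitem{Kom5}
Komeda, \emph{Manuscripta Math.} 76 (1992).

\bibitem{Mac}
Maclachlan, \emph{J. London Math. Soc.} (1971).

\bibitem{Pfl}
Pflueger, \emph{Algebra Number Theory} 12 (2018).

\end{thebibliography}
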